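# Cliques in the Client–Waiter game: the guess $n^{2/(k-1)}$ and the exponent $(k-2)/\left(\binom k2-2\right)$

## 1. The guess $n^{2/(k-1)}$, tested on triangles and on $K_4$

The first guess is "yes, and $n^{2/(k-1)}$ is exactly the place where the winner changes". The first half of this guess is right. The second half is right for triangles and wrong for every larger clique, and the reason why it is wrong contains the proof. Let me first say what the guess is about.

**Definition (the game).** Let $q\ge 1$ be an integer, the *bias*. Waiter and Client play on the edge set of the complete graph $K_n$. In each turn Waiter offers a set of at least one and at most $q+1$ edges that have not yet been claimed. Client claims one of the offered edges, and Waiter claims the rest. The game ends when all edges are claimed. In the game $CW(K_n,K_k,q)$ Client wins if his graph contains a copy of $K_k$ at the end; otherwise Waiter wins.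

The question comes from Oren Dean and Michael Krivelevich, "Client-Waiter games on complete and random graphs", arXiv:1603.05429 (2016): is it true that for any integer $k\ge3$ there is $c>0$ such that Waiter wins $CW(K_n,K_k,q)$ when $q\ge cn^{2/(k-1)}$, for all sufficiently large $n$?

Throughout, $k\ge 3$ is fixed and $M=\binom k2$. A *copy* is the edge set of a $K_k$ in $K_n$, and $V(A)$ is the vertex set of a copy $A$. An edge is *free* if it has not yet been claimed. The letters $C,C',c,c_1,\dots$ denote positive constants that do not depend on $n$; $C$ may change from line to line.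

**Where the guess comes from.** If Waiter always offers $q+1$ edges, Client ends with about one edge in $q+1$. A random graph of density $p=1/q$ has about $n^kp^M$ copies of $K_k$ in expectation, up to a constant. Since $k/M=2/(k-1)$, this number passes $1$ at $p=n^{-2/(k-1)}$, that is, at $q=n^{2/(k-1)}$.

**Test on triangles.** For $k=3$ the guess says $q\approx n$. Let $q\ge n-2$ and let $v_1,\dots,v_n$ be the vertices. In turn $i=1,\dots,n-1$ Waiter offers all $n-i\le q+1$ edges $v_iv_j$ with $j>i$. Each vertex gets only one Client edge to a later vertex, but the first vertex of a triangle would need two. So Waiter wins, as the guess predicts.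

A smaller case is more instructive. Take $n=4$, vertices $1,2,3,4$, triangles, and $q=1$, which is below $n-2$. Waiter offers $\{12,34\}$; by symmetry Client takes $12$. Now the triangle $123$ has one Client edge and two free edges $13,23$, and the triangle $124$ has one Client edge and two free edges $14,24$. Waiter offers $\{13,23\}$ and then $\{14,24\}$. Each of the triangles $123$, $124$ loses an edge to Waiter, and the other two triangles contain $34$, which is Waiter's. Waiter wins.

What Waiter did here is forced in general. If a copy has one free edge left and all its other edges are Client's, Client gets a $K_k$ as soon as that edge is offered. So when a copy has exactly *two* free edges and the rest is Client's, Waiter must offer these two edges in the same round. The game is decided by copies that lack two edges, not by complete copies.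

**Test on $K_4$, as a heuristic.** Pretend that Client's graph is random of density $p$. The number of copies with two missing edges is of order $n^kp^{M-2}$, and there are of order $n^2$ edges. If $n^kp^{M-2}$ is much smaller than $n^2$, a typical edge lies in no such copy, and it seems plausible that Waiter can bundle the few dangerous pairs into single offers. The two quantities balance at $p=n^{-(k-2)/(M-2)}$. For $k=4$ this is $p=n^{-1/2}$, while the guess was $n^{-2/3}$. At $p=n^{-0.6}$ one expects about $n^{4-3.6}=n^{0.4}$ copies of $K_4$ in a random graph, but only $n^{4-2.4}=n^{1.6}$ copies with two missing edges, far fewer than $n^2$. The guess would give this game to Client, and the heuristic gives it to Waiter. The heuristic is right. Put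
$$\beta_k:=\frac{k-2}{M-2}=\frac{2(k-2)}{k^2-k-4}\qquad\left(\beta_3=1,\ \beta_4=\tfrac12,\ \beta_5=\tfrac38,\dots\right).$$

**Theorem 1.** For every $k\ge3$ and all sufficiently large $n$, Waiter wins $CW(K_n,K_k,q)$ whenever $q\ge n^{2/(k-1)}$. (So the answer to the question is yes, with $c=1$.)

**Theorem 2.** For every $k\ge3$ and $\varepsilon>0$ there is $n_0$ such that for all $n\ge n_0$:
(a) Waiter wins $CW(K_n,K_k,q)$ if $q\ge n^{\beta_k+\varepsilon}$;
(b) Client wins $CW(K_n,K_k,q)$ if $q\le n^{\beta_k-\varepsilon}$.

## 2. Monotonicity in $q$ and the arithmetic of overlapping cliques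

Since Waiter offers *at most* $q+1$ edges, a win of Waiter with bias $q$ is also a win with every larger bias. In the same way a win of Client with bias $q$ is a win with every smaller bias. In particular it is enough to prove Theorem 2(a) and (b) for small $\varepsilon$.

**Reduction of Theorem 1 to Theorem 2(a).** For $k=3$ the star strategy of Section 1 wins whenever $q\ge n-2$, which covers $q\ge n=n^{2/(k-1)}$. It also covers $q\ge n^{1+\varepsilon}$, so Theorem 2(a) is proved for $k=3$. For $k\ge4$,
$$2(M-2)-(k-1)(k-2)=(k^2-k-4)-(k^2-3k+2)=2k-6>0,$$
so $\beta_k<\frac2{k-1}$, and Theorem 1 is Theorem 2(a) with $\varepsilon=\frac2{k-1}-\beta_k$.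

In both halves of the proof we attach copies to each other one at a time. A new copy may share $s$ vertices with what is already there, and we must know that sharing more vertices does not help. For real $b$ let
$$h_b(s)=(s-2)-b\left(\tbinom s2-1\right)=(s-2)\left(1-\tfrac{b(s+1)}2\right);$$
the two forms agree because $\binom s2-1=\frac{(s-2)(s+1)}2$. The meaning: at density $n^{-b}$, the expected number of ways to extend a fixed edge to a $K_s$ has order $n^{h_b(s)}$. Since $k-s=(k-2)-(s-2)$ and $M-\binom s2-1=(M-2)-\left(\binom s2-1\right)$,
$$(k-s)-b\left(M-\tbinom s2-1\right)=\big[(k-2)-b(M-2)\big]-h_b(s).\tag{1}$$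
Moreover,
$$h_b(s)\ge0\qquad\text{for } 2\le s\le k-1 \text{ and } 0<b\le\beta_k.\tag{2}$$
For $k=3$ only $s=2$ occurs, and $h_b(2)=0$. For $k\ge4$ we have $\frac{b(s+1)}2\le\beta_k\cdot\frac k2=\frac{k(k-2)}{k^2-k-4}\le1$, because $k^2-2k\le k^2-k-4$ is the same as $k\ge4$. As examples, $h_{\beta_4}(2)=h_{\beta_4}(3)=0$, so $k=4$ is a borderline case, while $h_{\beta_5}(3)=\frac14$ and $h_{\beta_5}(4)=\frac18$.

## 3. A potential for Waiter, and why weighing single cliques falls short

Waiter wants to keep Client's graph as thin as a random graph of density $p$. The standard device is a potential function.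

**Lemma 3.** Let $\mathcal F$ be a family of nonempty edge sets of $K_n$, each with at most $r$ edges, and let $0<p<1$. At any moment call $B\in\mathcal F$ *alive* if Waiter owns none of its edges, and put
$$w_B=p^{\#\text{free edges of }B},\qquad \Phi=\sum_{B\text{ alive}}w_B,\qquad w(f)=\sum_{B\ni f,\ B\text{ alive}}w_B\ \text{ for a free edge } f.$$
If Waiter offers $S$ and Client claims $e\in S$, then
$$\Phi_{\rm new}\le\Phi-\frac1r\sum_{f\in S}w(f)+\frac1p\,w(e).\tag{3}$$
In particular $\Phi_{\rm new}\le(1+\frac1p)\Phi$. If $\Phi<1$, no $B\in\mathcal F$ is contained in Client's graph.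

*Proof.* Sums are over sets alive before the round. A set disjoint from $S$ keeps its weight. A set with $B\cap S=\{e\}$ has its weight multiplied by $1/p$. Any other set that meets $S$ contains an edge of $S$ that goes to Waiter, and dies. Hence
$$\Phi_{\rm new}=\Phi-\sum_{B\cap S\ne\emptyset}w_B+\frac1p\sum_{B\cap S=\{e\}}w_B .$$
Now $\sum_{f\in S}w(f)=\sum_Bw_B|B\cap S|\le r\sum_{B\cap S\ne\emptyset}w_B$, and the last sum is at most $w(e)$. This gives (3). Since $w(e)\le\Phi$, the second claim follows. A set $B$ inside Client's graph is alive with $w_B=1$, so then $\Phi\ge1$. $\square$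

**The direct attempt.** Take for $\mathcal F$ the family of all copies, so $r=M$, and let $p=n^{-b}$. If Waiter offers $q+1$ edges whose weights agree up to a factor $n^\delta$, then (3) shows that $\Phi$ does not increase as long as $\frac{q+1}{M}n^{-\delta}\ge\frac1p$. This works as long as there are many free edges of comparable weight. Near the end there are not, and for such a round Lemma 3 gives only the factor $1+\frac1p>n^b$. The initial potential is
$$\binom nkp^M\le n^{k-bM}=n^{-M\left(b-\frac2{k-1}\right)} .$$
If $b<\frac2{k-1}$, then $\binom nkp^M\to\infty$ and the method does not even start. If $b$ is only slightly above $\frac2{k-1}$, so that $M\left(b-\frac2{k-1}\right)<b$, then one uncontrolled round already lifts our bound to $n^{k-bM+b}$, which tends to infinity.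

So to survive a bounded number of uncontrolled rounds we need a family whose initial potential is below a prescribed negative power of $n$. Single cliques are too small for this. We need larger structures that Waiter can afford to avoid instead of cliques.

## 4. The pair graph and the rule of offering whole components

Here is the structural observation from the $n=4$ example, in general form.

**Definition (pair graph).** Let $C_t$ be Client's graph after $t$ rounds. The graph $P_t$ has the free edges as its vertices; two free edges $e\ne f$ are adjacent, $e\sim f$, if there is a copy $A\ni e,f$ with $A\setminus\{e,f\}\subset C_t$.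

For example, in the game on $K_4$ with triangles, after Client took $12$ and Waiter $34$, the vertices of the pair graph are $13,23,14,24$ and its edges are $13\sim23$ and $14\sim24$. Waiter offered its components.

**Lemma 4.** If in every round Waiter offers a union of components of the current pair graph, then Client never completes a copy.

*Proof.* We show that at no time is there a copy all of whose edges, except at most one free edge, are Client's. At the start this holds. Let $t+1$ be the first time at which it fails, for a copy $A$. Client claimed some $g\in A$ in round $t+1$, for otherwise $A$ would have violated the statement at time $t$. If $A\subset C_{t+1}$, then $A\setminus C_t=\{g\}$ with $g$ free at time $t$, so the statement failed at time $t$, a contradiction. Otherwise $A\setminus C_{t+1}=\{e\}$ with $e$ free after the round. Then $e$ and $g$ are free at time $t$ and $A\setminus\{e,g\}\subset C_t$, so $e\sim g$ in $P_t$. Hence $e$ was offered together with $g$ and is no longer free, a contradiction. $\square$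

So Waiter wins if the components stay bounded in size, because then he can offer unions of many of them. A large component can be recognized from Client's edges alone.

**Definition (configuration).** Let $L\ge1$. A *configuration* consists of distinct edges $u_0,\dots,u_L$ of $K_n$ and, for each $1\le i\le L$, an index $\pi(i)<i$ and a copy $A_i$ with $A_i\cap U=\{u_i,u_{\pi(i)}\}$, where $U=\{u_0,\dots,u_L\}$. Its *body* is $B=\bigcup_iA_i\setminus U$. Let $\mathcal B$ be the family of all bodies. Each body has at most $r:=LM$ edges, and it is nonempty since $|A_1\setminus U|=M-2\ge1$.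

As an example let $k=4$ and $L=2$, with $u_0=12$, $u_1=34$, $u_2=56$, $A_1$ on $\{1,2,3,4\}$, $A_2$ on $\{3,4,5,6\}$, $\pi(1)=0$, $\pi(2)=1$. The body is $\{13,14,23,24,35,36,45,46\}$. If these eight edges are Client's and $12,34,56$ are free, then $12\sim34\sim56$ in the pair graph. One may also take $A_2$ on $\{1,3,4,5\}$ with $u_2=35$. Then $A_2$ shares three vertices with $A_1$, and it adds only the two edges $15$, $45$ to the body.

**Lemma 5.** If no $B\in\mathcal B$ is contained in $C_t$, then every component of $P_t$ has at most $L$ vertices.

*Proof.* Suppose that a component has more than $L$ vertices. Grow a connected set in it one vertex at a time until it has $L+1$ vertices $u_0,\dots,u_L$; each $u_i$ with $i\ge1$ is adjacent to some earlier $u_{\pi(i)}$, by a copy $A_i\ni u_i,u_{\pi(i)}$ whose other edges lie in $C_t$. All of $U$ is free, so $A_i\cap U=\{u_i,u_{\pi(i)}\}$. This is a configuration whose body is contained in $C_t$. $\square$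

## 5. Long configurations have tiny weight

From here to the end of Section 6, $k\ge4$. We may assume $\beta:=\beta_k+\varepsilon<1$, and by monotonicity we take $q=\lceil n^\beta\rceil$. Choose, in this order,
$$\delta=\tfrac\varepsilon4,\quad \beta'=\beta-2\delta=\beta_k+\tfrac\varepsilon2,\quad p=n^{-\beta'},\quad \eta=(\beta'-\beta_k)(k-2)>0,\quad J=\lceil4/\delta\rceil,$$
then a constant $L$ with $\eta\left(\frac{\sqrt{2L}}k-1\right)\ge2J+7$, and $r=LM$. Everything is for large $n$.

The point of going slightly above $\beta_k$ is that each attachment of a copy now loses a fixed power of $n$. Indeed $(k-2)-\beta_k(M-2)=0$, so by (1) and (2) with $b=\beta_k$, for $2\le s\le k-1$,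
$$(k-s)-\beta'\left(M-\tbinom s2-1\right)=-h_{\beta_k}(s)-(\beta'-\beta_k)\left(M-\tbinom s2-1\right)\le-\eta,\tag{4}$$
where we used $M-\binom s2\ge M-\binom{k-1}2=k-1$. In the two examples above ($k=4$), the left side is $2-4\beta'$ for $s=2$ and $1-2\beta'$ for $s=3$.

**Lemma 6.** $\displaystyle\sum_{B\in\mathcal B}p^{|B|}\le n^{-(2J+4)}$.

*Proof.* It is enough to sum over configurations. Let $V_i=\bigcup_{j\le i}V(A_j)$ and $B_i=\bigcup_{j\le i}A_j\setminus U$.

**Step 1: the first copy.** This step gives the starting factor. There are at most $Cn^k$ choices of $A_1,u_0,u_1$, and $|B_1|=M-2$. The contribution is at most $Cn^{k-\beta'(M-2)}\le Cn^{k-\beta_k(M-2)}=Cn^2$.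

**Step 2: a later copy.** This step bounds the factor contributed by $A_i$, $i\ge2$. Let $s_i=|V(A_i)\cap V_{i-1}|$. Since $\pi(i)\le i-1$, the edge $u_{\pi(i)}$ lies in one of $A_1,\dots,A_{i-1}$, so $u_{\pi(i)}\subset V_{i-1}$ and $s_i\ge2$. The set $V_{i-1}$ has bounded size, so there are at most $Cn^{k-s_i}$ choices for $(\pi(i),A_i,u_i)$. Exactly $M-\binom{s_i}2$ edges of $A_i$ are not inside $V_{i-1}$. None of them lies in $B_{i-1}$, none is $u_{\pi(i)}$, and at most one is $u_i$; the other edges of $A_i$ are not in $U$. Hence
$$|B_i|-|B_{i-1}|\ge\max\left(0,\ M-\tbinom{s_i}2-1\right).$$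
By (4) the step contributes a factor of at most $Cn^{-\eta}$ if $s_i\le k-1$, and at most $C$ if $s_i=k$.

**Step 3: many steps must bring new vertices.** This step bounds from below the number $a$ of indices $i\ge2$ with $s_i\le k-1$. Only these steps, and the first, add vertices, so $|V_L|\le k+a(k-2)\le k(a+1)$. The $L+1$ distinct edges $u_0,\dots,u_L$ lie inside $V_L$, so
$$L+1\le\binom{|V_L|}2<\frac{(k(a+1))^2}2,\qquad\text{hence}\qquad a>\frac{\sqrt{2L}}k-1 .$$

There are boundedly many patterns $(s_2,\dots,s_L)$. So the whole sum is at most $Cn^{2-\eta\left(\sqrt{2L}/k-1\right)}\le Cn^{2-(2J+7)}=Cn^{-(2J+5)}\le n^{-(2J+4)}$. $\square$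

## 6. Levels of weight, and Waiter's win above $n^{\beta_k}$

Use the potential of Lemma 3 with $\mathcal F=\mathcal B$, $r=LM$ and $p=n^{-\beta'}$. Its initial value is at most $n^{-(2J+4)}$ by Lemma 6, and this leaves room for about $2J+3$ uncontrolled rounds. If $\Phi<1$, Lemmas 3 and 5 show that all components of the pair graph have at most $L$ vertices.

**Step 1: sorting components.** This step prepares offers in which all weights are comparable. Suppose $\Phi<1$ before some round. If $\Phi=0$, then $\Phi$ stays $0$ by Lemma 3, and Waiter offers one component per round from now on, which is allowed since $L\le q+1$. Let $\Phi>0$. For a component $\gamma$ of the pair graph let $w(\gamma)=\max_{f\in\gamma}w(f)\le\Phi$. Put $\gamma$ in level $j$, where $0\le j<J$, if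
$$\Phi n^{-(j+1)\delta}<w(\gamma)\le\Phi n^{-j\delta},$$
and in level $J$ if $w(\gamma)\le\Phi n^{-J\delta}$. Every component is in exactly one level. The levels are computed anew before each round. Let $m=\lfloor(q+1)/L\rfloor\ge\frac{n^\beta}{2L}$.

**Step 2: the controlled rounds (Stage 1).** This step plays almost the whole game while $\Phi$ grows by a factor of at most $2$. While some level contains at least $m$ components, Waiter offers $m$ components of one such level; these have at most $mL\le q+1$ edges.

If the level is $j<J$, then $\sum_{f\in S}w(f)\ge m\Phi n^{-(j+1)\delta}$, because each offered component contains an edge of weight $w(\gamma)$; and $w(e)\le\Phi n^{-j\delta}$ for the edge $e$ that Client takes. By (3),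
$$\Phi_{\rm new}-\Phi\le-\frac mr\Phi n^{-(j+1)\delta}+\frac1p\Phi n^{-j\delta}\le0,$$
because $\frac mrn^{-\delta}\ge\frac{n^{\beta-\delta}}{2Lr}\ge n^{\beta-2\delta}=\frac1p$.

If the level is $J$, then $w(e)\le\Phi n^{-J\delta}\le\Phi n^{-4}$ and $\frac1p\le n$, so $\Phi_{\rm new}\le\Phi(1+n^{-3})$. There are at most $n^2$ rounds, so all rounds of this kind together multiply $\Phi$ by at most $(1+n^{-3})^{n^2}\le2$.

**Step 3: the uncontrolled rounds (Stage 2).** This step finishes the game in boundedly many rounds. When Stage 1 stops, each of the $J+1$ levels has fewer than $m$ components of at most $L$ edges, so at most $(J+1)mL\le(J+1)(q+1)$ edges are free. From now on, in each round Waiter adds components of the current pair graph to his offer one after another, as long as the total stays at most $q+1$. Then he offers either all free edges or more than $q+1-L\ge\frac{q+1}2$ edges. Fewer than $2(J+1)$ rounds can be of the second kind, so Stage 2 lasts at most $2J+3$ rounds. Each multiplies $\Phi$ by at most $1+\frac1p\le2n$.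

**Step 4: the strategy is always feasible.** This step closes the induction. As long as Waiter has been able to follow the strategy,
$$\Phi\le2\,(2n)^{2J+3}\,n^{-(2J+4)}=\frac{2^{2J+4}}n<1,$$
so all components of the current pair graph have at most $L$ vertices and the next move is possible. By induction over the rounds Waiter follows the strategy to the end, always offering unions of components. By Lemma 4 he wins. This proves Theorem 2(a), and with it Theorem 1. $\blacksquare$

## 7. Client's marks and the rounds that Waiter is forced into

Now let $k\ge3$, and let us show that Client wins below $n^{\beta_k}$. All constants are chosen afresh. We may take $0<\varepsilon<\beta_k$; put $\beta=\beta_k-\varepsilon$, and by monotonicity take $q=\lfloor n^\beta\rfloor$. Fix $\beta'\in(\beta,\beta_k)$, and let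
$$p=n^{-\beta'},\qquad\kappa=(k-2)-\beta'(M-2)=(M-2)(\beta_k-\beta')>0,$$
and let $L$ be an integer with $L\kappa>\beta$. For large $n$ we have $pq\le n^{\beta-\beta'}\le\frac12$.

The game is finite, with perfect information and no draw, so one of the players has a winning strategy. *Suppose for contradiction that Waiter has a winning strategy, and fix a deterministic one.* We let a random Client play against it.

**Client's random strategy.** Before the game, every edge of $K_n$ is *marked* independently with probability $p$; let $R$ be the set of marked edges. When a set $S$ is offered, Client acts as follows, with ties broken by a rule fixed in advance: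

- (a) if some $e\in S$ completes a $K_k$ in Client's graph, he claims such an $e$;
- (b) otherwise, if there are $e\in S$, a free $f\notin S$ and a copy $A\ni e,f$ with $A\setminus\{e,f\}$ owned by Client, he claims such an $e$;
- (c) otherwise, if $S$ contains exactly one marked edge, he claims it, and if not, he claims an arbitrary edge of $S$.

The role of the marks: whatever Waiter does, the edges that Client takes as the only marked edge of an offer lie in $R$, and $R$ is a random set with independent edges. We use this in every upper bound below.

**Lemma 7.** Rules (a) and (b) are never used. If before some round a copy $A$ has exactly two free edges $e,f$ and all its other edges are Client's, then $e,f$ are offered in the same round.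

*Proof.* If (a) is used, Client has a $K_k$. If (b) is used with $e$, $f$ and $A$, then later $f$ is offered; at that moment rule (a) applies because $A\setminus\{f\}$ is Client's, and Client gets a $K_k$. Both contradict that Waiter's strategy wins. For the second claim, look at the first round in which $e$ or $f$ is offered, say $e$. If $f$ is not offered in it, then the condition of (b) holds, so (a) or (b) is used, a contradiction. $\square$

**Definition (good edge, dangerous copy).** An edge is *good* if, when it was offered, it was the only marked edge of the offered set; then Client claimed it, since (c) is always used. Fix a partition $W_1,\dots,W_k$ of the vertices with $|W_i|\ge\lfloor n/k\rfloor$. A copy is *transversal* if it has one vertex in each $W_i$; this vertex is its vertex of *index* $i$. An edge between $W_i$ and $W_j$, $i\neq j$, has *index pair* $ij=\{i,j\}$. A transversal copy is *dangerous* if its first $M-2$ offered edges were offered in distinct rounds, all strictly before its other two edges, and are all good. Let $D$ be the number of dangerous copies.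

When the first $M-2$ edges of a dangerous copy have been offered, all of them are Client's and the other two are free. So by Lemma 7 *the last two edges of a dangerous copy are offered in the same round*. For $k=3$, a triangle is dangerous if one of its edges was offered strictly before the other two and was good; then Waiter had to offer the other two together.

## 8. There are many dangerous copies

If the $M-2$ early edges of each transversal copy were good with probability about $p$ each, we would have about $n^kp^{M-2}=n^{2+\kappa}$ dangerous copies. Waiter can spoil a copy early by offering two of its edges in one round. We must show that this costs him too many rounds.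

**Lemma 8.** $\mathbb ED\ge c_1n^{2+\kappa}$.

*Proof.* **Step 1: a weight that does not decrease on average.** This step reduces the lemma to a bound on spoiled copies. For a transversal copy $A$ and a time $t$ (after $t$ rounds) let $x_A(t)=(2/p)^j$ if exactly $j\le M-2$ edges of $A$ have been offered, in distinct rounds, and all are good. Let $x_A(t)=(2/p)^{M-2}$ if $A$ became dangerous earlier, and $x_A(t)=0$ otherwise. Put $X_t=\sum_Ax_A(t)$, the sum over transversal copies; thus $X_0\ge cn^k$.

Waiter's strategy is deterministic and Client's choices depend only on the marks of edges already offered. Hence the marks of unoffered edges are independent of the history. Let $S$ be the next offered set; it is determined by the history. The value $x_A$ does not change if $S\cap A=\emptyset$, if $A$ is already dangerous, or if $x_A(t)=0$. Let $x_A(t)=(2/p)^j$ with $j\le M-3$. If $S$ meets $A$ in one edge, this edge is good with probability $p(1-p)^{|S|-1}\ge p(1-pq)\ge\frac p2$, and then $x_A$ is multiplied by $\frac2p$; so $\mathbb E[x_A(t+1)\mid\text{history}]\ge x_A(t)$. If $|S\cap A|\ge2$, then $x_A$ drops to $0$. Let $\Delta$ be the total loss of this last kind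 over the game. Summing over the rounds,
$$\mathbb EX_{\rm end}\ge X_0-\mathbb E\Delta .$$

**Step 2: the loss in terms of extensions.** This step bounds $\Delta$ by a quantity that depends only on $R$. For edges $e\ne f$ let $\mathrm{ext}_j(e,f)$ be the number of pairs $(A,Q)$ with $A\ni e,f$ a copy, $Q\subset A\setminus\{e,f\}$, $|Q|=j$ and $Q\subset R$. If $A$ with $x_A(t)=(2/p)^j$ is spoiled by $S$, choose $e,f\in S\cap A$ and let $Q$ be the set of its $j$ edges offered so far; they are good, hence marked. At most $n^2q$ pairs of edges are offered in a common round, since the offered sets partition $E(K_n)$ and have size at most $q+1$. Therefore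
$$\mathbb E\Delta\le n^2q\sum_{j=0}^{M-3}\left(\tfrac2p\right)^j\,\mathbb E\max_{e,f}\mathrm{ext}_j(e,f).$$
We need the maximum, since Waiter decides which pairs to offer together after he has seen the play.

**Step 3: a high moment controls the maximum.** Fix $e\ne f$ and $T\in\mathbb N$. Then $\mathbb E[\mathrm{ext}_j(e,f)^T]=\sum p^{|Q_1\cup\dots\cup Q_T|}$, the sum over $T$-tuples of pairs $(A_i,Q_i)$ with $A_i\ni e,f$, $Q_i\subset A_i\setminus\{e,f\}$ and $|Q_i|=j$. Choose the pairs one by one. Let $V(A_i)$ have $s$ vertices in common with $e\cup f\cup\bigcup_{l<i}V(A_l)$. Then $3\le s\le k$, because $e\cup f$ has at least three vertices, and there are at most $Cn^{k-s}$ choices. The common part spans $\binom s2$ edges of $A_i$, two of which are $e$ and $f$. So at most $\binom s2-2$ edges of $Q_i$ lie inside it, and at least $\left(j+2-\binom s2\right)^+$ edges of $Q_i$ are not in earlier sets $Q_l$. Here $x^+=\max(x,0)$. Consequently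
$$\mathbb E[\mathrm{ext}_j(e,f)^T]\le C_T\Lambda_j^T,\qquad\Lambda_j=\max_{3\le s\le k}n^{k-s}p^{\left(j+2-\binom s2\right)^+}.$$
There are at most $n^4$ pairs $(e,f)$. Bounding the maximum's $T$-th power by the sum, and using Jensen's inequality, $\mathbb E\max_{e,f}\mathrm{ext}_j(e,f)\le(n^4C_T)^{1/T}\Lambda_j$.

**Step 4: the exponents.** This step shows that $\mathbb E\Delta$ is of smaller order than $n^k$. We have $-j+\left(j+2-\binom s2\right)^+=-\min\left(j,\binom s2-2\right)$. So the exponent of $n$ in $qp^{-j}n^{k-s}p^{(j+2-\binom s2)^+}$ is at most $\beta+(k-s)+\beta'\min\left(j,\binom s2-2\right)$. For $3\le s\le k-1$ this is at most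
$$\beta+(k-s)+\beta'\left(\tbinom s2-2\right)=(k-2)-(\beta'-\beta)-h_{\beta'}(s)\le(k-2)-(\beta'-\beta)$$
by the definition of $h_{\beta'}$ and (2). For $s=k$, since $j\le M-3$, it is at most
$$\beta+\beta'(M-3)=(k-2)-\kappa-(\beta'-\beta).$$
With $T>\frac8{\beta'-\beta}$ we get $\mathbb E\Delta\le Cn^{2+\frac4T+(k-2)-(\beta'-\beta)}\le Cn^{k-(\beta'-\beta)/2}=o(n^k)$.

**Step 5: from weight to number.** By Steps 1 and 4, $\mathbb EX_{\rm end}\ge c'n^k$. At the end all edges have been offered, so $x_A=(2/p)^{M-2}$ if $A$ is dangerous and $x_A=0$ otherwise. Hence $\mathbb ED\ge c'n^k(p/2)^{M-2}=c_1n^{k-\beta'(M-2)}=c_1n^{2+\kappa}$. $\square$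

## 9. Closed walks: the lower bound forced by small offers

Join the last two edges of each dangerous copy. We get a multigraph on about $n^2/2$ vertices with about $n^{2+\kappa}$ edges, and it lives inside the offered sets, which have at most $q+1\approx n^\beta$ elements.

The first thing to try is to compare degrees with block sizes: a degree above $q$ would be impossible if there were no parallel edges. But the average degree is only known to be of order at least $n^\kappa$, and $\kappa=(M-2)(\beta_k-\beta')<(M-2)\varepsilon$. If $(M-2)\varepsilon\le\beta$, then $\kappa<\beta$ and a degree count gives no contradiction. We must look further than one step. A walk of $L$ steps has about $n^{L\kappa}\gg n^\beta$ continuations but cannot leave its block, so walks must return far too often. Counting closed walks also takes care of parallel edges.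

**Types.** The *type* of a dangerous copy is the set $\tau=\{\alpha,\alpha'\}$ of the two distinct index pairs of its last two edges. There are $\binom M2$ types, so we can fix a type $\tau$ such that the number $D_\tau$ of dangerous copies of type $\tau$ satisfies $\mathbb ED_\tau\ge\mathbb ED/\binom M2$. Let $\mathcal D$ be the multigraph with vertex set $E(K_n)$ in which every dangerous copy of type $\tau$ gives an edge joining its last two edges. Let $Z$ be the number of closed walks of length $2L$ in $\mathcal D$, with a starting vertex and with parallel edges distinguished.

**Lemma 9.** $\mathbb EZ\ge c_2\,n^{2-\beta+2L\kappa}$.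

*Proof.* Recall that $Z$ is the trace of the $2L$-th power of the adjacency matrix of $\mathcal D$, that is, the sum of the $2L$-th powers of its (real) eigenvalues. By Lemma 7 all edges of $\mathcal D$ lie inside the offered sets $S$, which partition $E(K_n)$; so the matrix is block diagonal. Let $D_S$ be the number of edges of $\mathcal D$ inside $S$. The largest eigenvalue of the block of $S$ is at least the average degree $2D_S/|S|$, by the Rayleigh quotient of the all-ones vector. All terms are nonnegative since $2L$ is even. Using $|S|\le q+1$ and then convexity of $x\mapsto x^{2L}$ with weights $|S|/\binom n2$,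
$$Z\ge\sum_S\left(\frac{2D_S}{|S|}\right)^{2L}\ge\frac1{q+1}\sum_S|S|\left(\frac{2D_S}{|S|}\right)^{2L}\ge\frac{\binom n2}{q+1}\left(\frac{2D_\tau}{\binom n2}\right)^{2L}.$$
Take expectations, and use Jensen's inequality, $\mathbb ED_\tau\ge c\,n^{2+\kappa}$ from Lemma 8, and $q+1\le2n^\beta$. $\square$

## 10. Closed $\tau$-walks retrace their steps or pay for a coincidence

Now we bound $\mathbb EZ$ from above, using only that the early edges of dangerous copies are marked.

**Definition ($\tau$-walk).** A *$\tau$-walk* of length $\ell$ is a sequence $w=(u_0,A_1,u_1,\dots,A_\ell,u_\ell)$ in which $u_0$ is an edge with index pair in $\tau$, the $A_i$ are transversal copies, and $\{u_{i-1},u_i\}$ is the set of the two edges of $A_i$ with index pairs in $\tau$. It is *closed* if $u_\ell=u_0$. Put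
$$V(w)=u_0\cup\bigcup_iV(A_i),\qquad\Gamma(w)=\bigcup_i\left(A_i\setminus\{u_{i-1},u_i\}\right),\qquad\psi(w)=|V(w)|-\beta'|\Gamma(w)|.$$
The number $n^{\psi(w)}$ is the order of the expected number of walks of the same shape as $w$ with $\Gamma(w)\subset R$. Edges in $\Gamma(w)$ have index pairs outside $\tau$, so none of them is one of the $u_j$; this is why we use transversal copies.

**Example: $k=3$, $\tau=\{12,13\}$.** Here $\kappa=1-\beta'$. All $u_j$ contain the same vertex $x\in W_1$, so $u_j=xy_j$ with $y_j$ alternately in $W_2$ and $W_3$, and $\Gamma(w)$ is the set of edges $y_{j-1}y_j$. A closed $\tau$-walk is thus a closed walk $y_0y_1\dots y_\ell$, and $\psi(w)=1+\#\{\text{vertices } y\}-\beta'\,\#\{\text{edges}\}$. If the walk traverses each edge of a tree twice, there are $\ell/2$ edges and $\ell/2+1$ vertices, so $\psi(w)=2+\frac{\ell\kappa}2$. If it goes around a cycle of length $\ell\ge4$, then $\psi(w)=1+\ell-\beta'\ell=1+\ell\kappa\le2+\ell\kappa-\beta'$, as $\beta'<1$. The lemma says that these two effects are all there is: either one gains only half of $\kappa$ per step, or one loses $\beta'$ once.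

**Lemma 10.** Every closed $\tau$-walk $w$ of length $\ell$ satisfies $\displaystyle\psi(w)\le2+\max\left(\frac{\ell\kappa}2,\ \ell\kappa-\beta'\right)$.

*Proof.* Induction on $\ell$. For $\ell=0$ we have $\psi(w)=2$. The index pairs of $u_0,u_1,\dots$ alternate between the two elements of $\tau$, so $\ell$ is even; let $\ell\ge2$.

**Step 1: the cost of one step.** This step writes $\psi(w)$ as a sum over the steps of the walk. Let $V_i,\Gamma_i$ be the vertex set and the $\Gamma$-set after $i$ steps, so $V_0=u_0$ and $\Gamma_0=\emptyset$. Let
$$Y_i=V(A_i)\cap V_{i-1}\supset u_{i-1},\quad s_i=|Y_i|\ge2,\quad N_i=V(A_i)\setminus Y_i,\quad\sigma_i=\left|\Gamma_{i-1}\cap\left(A_i\setminus\{u_{i-1},u_i\}\right)\right|.$$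
Step $i$ changes $\psi$ by $(k-s_i)-\beta'(M-2-\sigma_i)=\kappa-\mathrm{cost}_i$ with $\mathrm{cost}_i=(s_i-2)-\beta'\sigma_i$. So
$$\psi(w)=2+\ell\kappa-\sum_i\mathrm{cost}_i.$$

**Step 2: no cost is negative, and one large cost is enough.** This step disposes of the easy case. Let $s_i\le k-1$. The edges counted by $\sigma_i$ lie inside $Y_i$ and differ from $u_{i-1}\subset Y_i$, so $\sigma_i\le\binom{s_i}2-1$ and $\mathrm{cost}_i\ge h_{\beta'}(s_i)\ge0$ by (2). If moreover $u_i\subset Y_i$, then $\sigma_i\le\binom{s_i}2-2$ and $\mathrm{cost}_i\ge h_{\beta'}(s_i)+\beta'\ge\beta'$. Let $s_i=k$. Since $k-2=\kappa+\beta'(M-2)$,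
$$\mathrm{cost}_i=\kappa+\beta'(M-2-\sigma_i)=\kappa+\beta'\left|\left(A_i\setminus\{u_{i-1},u_i\}\right)\setminus\Gamma_{i-1}\right|\ge0 .$$
If some $\mathrm{cost}_i\ge\beta'$, then $\psi(w)\le2+\ell\kappa-\beta'$ and we are done. Otherwise, for every $i$:

- (α) if $s_i\le k-1$, then $u_i$ meets $N_i$;
- (β) if $s_i=k$, then $A_i\setminus\{u_{i-1},u_i\}\subset\Gamma_{i-1}$.

**Step 3: the last step that brings new vertices.** This step shows that copies which later meet the newest vertices are almost equal to one fixed copy. Let $i$ be the last index with $s_i\le k-1$; it exists because $s_1=2$. Put $N=N_i\ne\emptyset$ and $K=V(A_i)$, and let $K_g$ be the vertex of $K$ of index $g$. By (β), $V(w)=V_i$, $\Gamma(w)=\Gamma_i$, and $A_l\setminus\{u_{l-1},u_l\}\subset\Gamma_i$ for all $l>i$. Edges of $\Gamma_{i-1}$ lie inside $V_{i-1}$, which is disjoint from $N$, so every edge of $\Gamma_i$ that meets $N$ belongs to $A_i$. This gives: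

- (γ) If $l>i$ and $x\in V(A_l)\cap N$ has index $h$, then $A_l$ and $K$ have the same vertex of index $g$ for every $g\ne h$ with $\{g,h\}\notin\tau$, and also for $g=h$.

For $g=h$ this is because $x\in K$. For $g\ne h$ with $\{g,h\}\notin\tau$, the edge of $A_l$ with index pair $\{g,h\}$ is in $A_l\setminus\{u_{l-1},u_l\}\subset\Gamma_i$ and contains $x\in N$, so it belongs to $A_i$, and its end of index $g$ is $K_g$.

Note that $u_0,\dots,u_{i-1}$ lie in $V_{i-1}$ and do not meet $N$, and neither does $u_\ell=u_0$. By (α), $u_i$ meets $N$.

**Step 4: visits to $N$ start and end at $u_{i-1}$.** This is the key structural step. We claim: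

- (δ) For $l\ge i$: if $A_l$ meets $N$, then one of $u_{l-1},u_l$ equals $u_{i-1}$ and the other one meets $N$.

For $l=i$ this is clear. Let $l>i$.

*Case 1: the two pairs in $\tau$ intersect*, say $\tau=\{12,13\}$; for $k=3$ this is always so. Consecutive $u_{j-1},u_j$ are edges of one copy with index pairs $12$ and $13$, so they share their vertex of index $1$. Hence all $u_j$, and all copies of the walk, contain one vertex $x\in W_1$. So $x=K_1$, and $x\in u_0$ gives $x\notin N$. By symmetry let $u_{i-1}=xK_2$ and $u_i=xK_3$. Then $K_2\notin N$ because $u_{i-1}\subset V_{i-1}$, and $K_3\in N$ because $u_i$ meets $N$ and $x\notin N$. Let $A_l$ contain a vertex of $N$, of index $h$; since $N\subset K$ and $K_1,K_2\notin N$, we have $h\ge3$. If $h=3$, then (γ) shows that $A_l$ agrees with $K$ at all indices except possibly $1$, and at index $1$ both have $x$. If $h\ge4$, then $h$ is in no pair of $\tau$, and (γ) gives agreement at all indices. So $A_l=A_i$ and $\{u_{l-1},u_l\}=\{u_{i-1},u_i\}$, as claimed.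

*Case 2: the two pairs are disjoint*, say $\tau=\{12,34\}$. By symmetry let $u_{i-1}=K_1K_2$ and $u_i=K_3K_4$; so $K_1,K_2\notin N$. If $A_l$ contains a vertex of $N$ of index $h\ge5$, then $A_l=A_i$ by (γ), and the claim holds since $u_i$ meets $N$. Otherwise $A_l$ contains a vertex of $N$ of index $3$ (or $4$). By (γ), $A_l$ agrees with $K$ at all indices except possibly $4$ (respectively $3$). So its edge with index pair $12$ is $K_1K_2=u_{i-1}$, and its edge with index pair $34$ contains a vertex of $N$. This proves (δ).

**Step 5: deleting the visits.** This step passes to a shorter closed walk. Suppose that $u_l$ meets $N$; then $i\le l<\ell$. Both $A_l$ and $A_{l+1}$ contain $u_l$ and meet $N$. As $u_{i-1}$ does not meet $N$, (δ) for $A_l$ and for $A_{l+1}$ gives $u_{l-1}=u_{l+1}=u_{i-1}$. Conversely, a step whose copy meets $N$ has index at least $i$, and by (δ) one of its two edges $u_{l-1},u_l$ meets $N$. So the steps whose copies meet $N$ come in pairs $u_{i-1},A_l,u_l,A_{l+1},u_{i-1}$. Different pairs do not overlap, since two consecutive edges $u_l,u_{l+1}$ never both meet $N$. Delete all these pairs of steps. The rest is a closed $\tau$-walk $w'$ of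 some length $\ell'\le\ell-2$; at least one pair was deleted because $u_i$ meets $N$. None of the copies of $w'$ meets $N$, and $w'$ still contains $u_0$ and the steps $1,\dots,i-1$. Hence
$$V(w')=V_{i-1}=V(w)\setminus N,$$
and $\Gamma(w')\subset\Gamma(w)$ contains no edge meeting $N$.

**Step 6: comparing $\psi(w)$ with $\psi(w')$.** This step finishes the induction. We have $|V(w)|-|V(w')|=|N|=k-s_i$. There are $M-\binom{s_i}2$ edges of $A_i$ that meet $N$; one of them is $u_i$, and $u_{i-1}$ is not among them. So $\Gamma(w)\setminus\Gamma(w')$ has at least $M-\binom{s_i}2-1$ edges. By (1) with $b=\beta'$, and by (2),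
$$\psi(w)-\psi(w')\le(k-s_i)-\beta'\left(M-\tbinom{s_i}2-1\right)=\kappa-h_{\beta'}(s_i)\le\kappa .$$
By induction and $\ell'\le\ell-2$,
$$\psi(w)\le2+\max\left(\frac{(\ell-2)\kappa}2,\ (\ell-2)\kappa-\beta'\right)+\kappa\le2+\max\left(\frac{\ell\kappa}2,\ \ell\kappa-\beta'\right).\qquad\square$$

## 11. Client's win below $n^{\beta_k}$

Now compare the two counts of closed walks. Every edge of $\mathcal D$ is a dangerous copy of type $\tau$ together with its last two edges, which are its two edges with index pairs in $\tau$. So every closed walk of length $2L$ in $\mathcal D$ is a closed $\tau$-walk $w$ of length $2L$, and different walks give different $w$. The edges in $\Gamma(w)$ are among the first $M-2$ edges of dangerous copies, so they are good, hence marked: $\Gamma(w)\subset R$. For a fixed $w$ this inclusion has probability $p^{|\Gamma(w)|}$. The number $|V(w)|$ is bounded, and there are at most $Cn^v$ closed $\tau$-walks of length $2L$ with $|V(w)|=v$. By Lemma 10 with $\ell=2L$,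
$$\mathbb EZ\le\sum_wp^{|\Gamma(w)|}\le C\max_wn^{\psi(w)}\le C\,n^{2+\max(L\kappa,\ 2L\kappa-\beta')} .$$
Lemma 9 gives $\mathbb EZ\ge c_2n^{2-\beta+2L\kappa}$. But $2L\kappa-\beta>L\kappa$, because $L\kappa>\beta$; and $2L\kappa-\beta>2L\kappa-\beta'$, because $\beta<\beta'$. For large $n$ the two bounds contradict each other. Hence Waiter has no winning strategy when $q=\lfloor n^\beta\rfloor$. Since the game is determined, Client wins, and by monotonicity he wins for every $q\le n^{\beta_k-\varepsilon}$. This proves Theorem 2(b). $\blacksquare$
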